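# Braids that preserve a bi-order of the free group

## 1. Order-preserving braids with prescribed permutation: the theorems

**Theorem 1.** The braid $\beta=(\sigma_1\sigma_2^{-1})^2\sigma_3\in B_4$ is order-preserving, and its underlying permutation is a 4-cycle. No braid in $B_2$ with underlying permutation $(1\,2)$ is order-preserving.

**Theorem 2.** For every $m\ge 3$ the braid $\beta_m=(\sigma_1\sigma_2^{-1})^2\sigma_3\sigma_4\cdots\sigma_{m-1}\in B_m$ is order-preserving, and its underlying permutation is an $m$-cycle. Hence $B_m$ contains an order-preserving braid whose permutation has one cycle if and only if $m\neq 2$.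

**Theorem 3.** A permutation $\pi\in S_m$ is the underlying permutation of some order-preserving braid in $B_m$ if and only if $(m,\pi)\ne(2,(1\,2))$.

These three results come from one criterion, Theorem 4 in Section 5, which says that every "Burau-positive" braid is order-preserving.

Here is what the words mean. The braid group $B_m$ on $m$ strands has standard generators $\sigma_1,\dots,\sigma_{m-1}$. It is the mapping class group of the $m$-punctured disk $D_m$, so it acts on $\pi_1(D_m)\cong F_m=\langle x_1,\dots,x_m\rangle$. The action is the Artin action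
$$\sigma_i:\quad x_i\mapsto x_ix_{i+1}x_i^{-1},\qquad x_{i+1}\mapsto x_i,\qquad x_j\mapsto x_j\ (j\ne i,i+1).$$
A word in the $\sigma_i^{\pm1}$ acts by composing these automorphisms, in the order of the word or in the reverse order, according to one's convention. Nothing below depends on this choice, and Lemma 5 says why.

The **underlying permutation** of a braid is its image under $B_m\to S_m$, $\sigma_i\mapsto(i\ i{+}1)$. It has one cycle if it is an $m$-cycle.

**Definition.** A *bi-order* on a group $G$ is a total order $\prec$ invariant under left and right multiplication. Equivalently, it is given by its positive cone $\mathcal P=\{g: 1\prec g\}$, a subset with $\mathcal P\mathcal P\subset \mathcal P$, with $G=\mathcal P\sqcup\{1\}\sqcup\mathcal P^{-1}$, and with $g\mathcal Pg^{-1}\subset \mathcal P$ for all $g\in G$; here $g\prec h$ means $g^{-1}h\in\mathcal P$.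

So in a bi-ordered group a conjugate of a positive element is positive. Free groups are bi-orderable. An automorphism $\phi$ preserves $\prec$ if $g\prec h$ implies $\phi(g)\prec\phi(h)$, that is, if $\phi(\mathcal P)\subset\mathcal P$.

**Definition.** A braid $\beta\in B_m$ is *order-preserving* if the automorphism $\beta$ of $F_m$ preserves some bi-order on $F_m$.

Inner automorphisms preserve every bi-order, so this depends only on the outer automorphism. For example, $\sigma_1^2\in B_2$ acts by
$$x_1\mapsto x_1x_2x_1^{-1}\cdot x_1\cdot x_1x_2^{-1}x_1^{-1}=(x_1x_2)x_1(x_1x_2)^{-1},\qquad x_2\mapsto x_1x_2x_1^{-1}=(x_1x_2)x_2(x_1x_2)^{-1}.$$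
This is conjugation by $x_1x_2$, so $\sigma_1^2$ preserves every bi-order of $F_2$.

The question, from Jonathan Johnson and Khanh Le, "Order-Preserving outer automorphisms of free and surface groups", arXiv:2501.18847 (2025), is whether there are an $n\ge1$ and an order-preserving $\beta\in B_{2n}$ whose permutation is a $2n$-cycle. Theorems 1 and 2 answer it: yes, and such braids exist in $B_{2n}$ exactly when $n\ge2$.

## 2. One and two strands, and the permutation matrix on $F_m/[F_m,F_m]$

For $m=1$ the braid group is trivial, the identity preserves the usual order of $F_1=\mathbb Z$, and the identity of $S_1$ is a 1-cycle.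

**Two strands (second half of Theorem 1).** The group $B_2$ is generated by $\sigma_1$, and $\sigma_1^k$ has permutation $(1\,2)$ exactly when $k$ is odd. Since $\sigma_1^2$ is inner, $\sigma_1^k$ with $k$ odd preserves the same bi-orders as $\sigma_1$. Suppose $\sigma_1$ preserves $\prec$. If $x_1\prec x_2$, then
$$x_1x_2x_1^{-1}=\sigma_1(x_1)\prec\sigma_1(x_2)=x_1,$$
and conjugating by $x_1^{-1}$ gives $x_2\prec x_1$, a contradiction. If $x_2\prec x_1$, all inequalities reverse and we get $x_1\prec x_2$, again a contradiction. So no braid in $B_2$ with permutation $(1\,2)$ is order-preserving. $\blacksquare$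

**The standard construction, and where it stops.** The usual way to bi-order a free group $F$ is to take its lower central series $F\supset[F,F]\supset\cdots$, order each (abelian) quotient, and call an element positive if its first nontrivial class is positive. To make the result $\beta$-invariant we would need a $\beta$-invariant order on each quotient. This fails in degree one. On $F_m/[F_m,F_m]=\mathbb Z^m$ the braid acts by a permutation matrix $M$. If $M\ne I$, take $v$ with $Mv\neq v$. If $v\prec Mv$ in an invariant order, then $v\prec Mv\prec M^2v\prec\cdots\prec M^{r}v=v$, where $r$ is the order of $M$. This is absurd, and $Mv\prec v$ is equally absurd.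

So we must not begin with $\mathbb Z^m$. One quotient of $F_m$ is harmless: the exponent sum $\varepsilon:F_m\to\mathbb Z$, $x_i\mapsto1$, which every braid preserves. We order $F_m$ by $\varepsilon$ first, and then order $K=\ker\varepsilon$. The price is that $K$ has infinite rank when $m\ge2$, and that the order on $K$ must be invariant under conjugation by $x_m$ as well as under $\beta$. The gain is a variable $t$.

## 3. The Burau matrix as the action on $K/[K,K]$

Write $s=t^{-1}$ throughout. The Burau homomorphism $\psi:B_m\to GL_m(\mathbb Z[t^{\pm1}])$ is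
$$\psi(\sigma_i)=I_{i-1}\oplus\begin{pmatrix}1-t&t\\1&0\end{pmatrix}\oplus I_{m-i-1},\qquad \begin{pmatrix}1-t&t\\1&0\end{pmatrix}^{-1}=\begin{pmatrix}0&1\\s&1-s\end{pmatrix}.$$
All rows of $\psi(\beta)$ sum to $1$. Put $\chi_\beta(X)=\det(X-\psi(\beta))$. Right multiplication by $\psi(\beta)$ preserves the module of row vectors with coordinate sum $0$, and acts trivially on the quotient by it, because $v\psi(\beta)$ has the same coordinate sum as $v$. Hence
$$\chi_\beta(X)=(X-1)\,p_\beta(X),$$
where $p_\beta\in\mathbb Z[t^{\pm1}][X]$ is monic of degree $m-1$: it is the characteristic polynomial on sum-zero vectors. For example, $\sigma_1\in B_2$ has $\chi=X^2-(1-t)X-t=(X-1)(X+t)$, so $p_{\sigma_1}=X+t$.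

Let $F=F_m$, $K=\ker\varepsilon$ and $A=K/[K,K]$.

**Lemma 5.** $A$ is a free $\mathbb Z[t^{\pm1}]$-module of rank $m-1$, where $t$ acts as conjugation by $x_m$; conjugation by $f\in F$ acts on $A$ as $t^{\varepsilon(f)}$. Each $\beta\in B_m$ acts on $A$ as a $\mathbb Z[t^{\pm1}]$-linear automorphism with characteristic polynomial $p_\beta$, in either composition convention.

**Step 1: a basis of $K$.** Put $z_i=x_ix_m^{-1}$ for $i<m$. Then $x_m,z_1,\dots,z_{m-1}$ is a free basis of $F$, with $\varepsilon(x_m)=1$ and $\varepsilon(z_i)=0$. We claim that $K$ is free on the elements $x_m^kz_ix_m^{-k}$ ($k\in\mathbb Z$, $i<m$). Let $Y$ be the free group on symbols $y_{k,i}$, and let $\mathbb Z=\langle\tau\rangle$ act on it by $\tau y_{k,i}\tau^{-1}=y_{k+1,i}$. The homomorphisms $F\to Y\rtimes\langle\tau\rangle$, $x_m\mapsto\tau$, $z_i\mapsto y_{0,i}$, and $Y\rtimes\langle\tau\rangle\to F$, $\tau\mapsto x_m$, $y_{k,i}\mapsto x_m^kz_ix_m^{-k}$, are mutually inverse, and $K$ corresponds to $Y$. So $A$ is free over $\mathbb Z$ on the classes $t^k[z_i]$,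 hence free over $\mathbb Z[t^{\pm1}]$ on the $[z_i]$. Any $f\in F$ is $x_m^{\varepsilon(f)}k'$ with $k'\in K$, and conjugation by $k'$ is trivial on $A$, so $f$ acts as $t^{\varepsilon(f)}$.

**Step 2: identify $A$ with sum-zero row vectors.** Let $A'=\mathbb Z[t^{\pm1}]^m$ (row vectors) and let $D:F\to A'$ be the crossed homomorphism determined by
$$D(fg)=D(f)+t^{\varepsilon(f)}D(g),\qquad D(x_i)=e_i .$$
From $D(1)=0$ we get $D(x_i^{-1})=-t^{-1}e_i$. On $K$ the map $D$ is additive, and for $k\in K$ we have $D(x_mkx_m^{-1})=e_m+tD(k)+t(-t^{-1}e_m)=tD(k)$. So $D$ induces a $\mathbb Z[t^{\pm1}]$-linear map $A\to A'$, and it sends $[z_i]$ to $e_i+t(-t^{-1}e_m)=e_i-e_m$. These vectors form a basis of the submodule $A_0'$ of vectors with coordinate sum $0$, so $A\cong A'_0$.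

**Step 3: the action.** Let $\phi$ be an automorphism of $F$ with $\varepsilon\phi=\varepsilon$, and let $\Phi$ be the linear map $e_i\mapsto D(\phi(x_i))$. Both $D\circ\phi$ and $\Phi\circ D$ satisfy the crossed homomorphism rule and agree on the $x_i$, so $D(\phi(f))=\Phi(D(f))$ for all $f$. Hence $\phi$ acts on $A\cong A_0'$ as $\Phi|_{A_0'}$, and $\phi\mapsto\Phi$ respects composition. For $\phi=\sigma_i$,
$$D(x_ix_{i+1}x_i^{-1})=e_i+te_{i+1}+t^2(-t^{-1}e_i)=(1-t)e_i+te_{i+1},\qquad D(x_i)=e_i,$$
so $\Phi$ is right multiplication by $\psi(\sigma_i)$.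

**Step 4: either order of multiplication gives $p_\beta$.** For a word $\beta$, $\Phi$ is right multiplication by the product of the generator matrices in the order of the word or in the reverse order; that is, by $\psi(\beta)$ or $\psi(\mathrm{rev}\,\beta)$. With $\Delta=\mathrm{diag}(t,t^2,\dots,t^m)$ one checks $\Delta\psi(\sigma_i)\Delta^{-1}=\psi(\sigma_i)^T$: the entry $t$ at $(i,i+1)$ becomes $t^{i}\,t\,t^{-(i+1)}=1$, and the entry $1$ at $(i+1,i)$ becomes $t$. The same then holds for inverses. Therefore $\psi(\beta)^T=\Delta\,\psi(\mathrm{rev}\,\beta)\,\Delta^{-1}$, and the two matrices have the same characteristic polynomial $(X-1)p_\beta$. Since the action on $A'/A_0'$ is trivial, the characteristic polynomial on $A_0'$ is $p_\beta$. $\square$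

## 4. A negative eigenvalue, and what it does in the tensor square

Let $K_1=K$ and $K_{d+1}=[K,K_d]$. We will order $K$ through the quotients $K_d/K_{d+1}$, which embed in $A^{\otimes d}$ (tensor product over $\mathbb Z$). On these quotients $\beta$ acts as the $d$-th tensor power of its action on $A$, and conjugation by $x_m$ acts as $t^{\otimes d}$. Both must preserve the order.

A first hope is to find a real $\tau>0$ such that at $t=\tau$ all eigenvalues of $\beta$ on $A$ are positive. For even $m$ this cannot happen when $\beta$ has an $m$-cycle. An $m$-cycle with $m$ even is an odd permutation, so the exponent sum $e$ of $\beta$ is odd, and $\det\psi(\beta)=(-t)^e<0$ for $t>0$. The polynomial $p_\beta$ has odd degree $m-1$ and $p_\beta(0)=(-1)^{m-1}\det\psi(\beta)>0$, while $p_\beta(X)\to-\infty$ as $X\to-\infty$. So there is a negative real eigenvalue at every $t>0$.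

One negative eigenvalue need not spoil an order on an abelian group. Let $\alpha$ be the automorphism $x\mapsto xy$, $y\mapsto x$ of $F_2=\langle x,y\rangle$. On $\mathbb Z^2$ it acts on row vectors by right multiplication by $\begin{pmatrix}1&1\\1&0\end{pmatrix}$, with eigenvalues $\varphi=\frac{1+\sqrt5}2$ and $-1/\varphi$. Since the column $(\varphi,1)^T$ is an eigenvector for $\varphi$ and $\varphi$ is irrational, declaring $(a,b)$ positive when $a\varphi+b>0$ gives an invariant order on $\mathbb Z^2$.

But degree two breaks. The vector $e_1\otimes e_2-e_2\otimes e_1$ is multiplied by the determinant $-1=\varphi\cdot(-1/\varphi)$, so $\mathbb Z^2\otimes\mathbb Z^2$ has no invariant order. The automorphism $\alpha$ in fact preserves no bi-order: with $[x,y]=xyx^{-1}y^{-1}$,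
$$\alpha([x,y])=[xy,x]=xyx\,y^{-1}x^{-1}\,x^{-1}=x\,[y,x]\,x^{-1},$$
a conjugate of $[x,y]^{-1}$, so $[x,y]$ and $\alpha([x,y])$ always have opposite signs.

In terms of fields: $\mathbb Z^2$ sits in $E=\mathbb Q(\sqrt5)$, where the automorphism is multiplication by $X=\varphi$. Embedding $E$ in $\mathbb R$ with $X>0$ orders $E$. To order $E\otimes_{\mathbb Q}E$ we would use $E\otimes_{\mathbb Q} E\to\mathbb R$, $a\otimes b\mapsto ab$. This map is not injective: it kills $X\otimes1-1\otimes X\ne0$. The product of a positive and a negative eigenvalue lives in the kernel.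

For braids there is room that $\alpha$ does not have. The module $A$ has the variable $t$, and the tensor powers are taken over $\mathbb Z$, not over $\mathbb Z[t^{\pm1}]$. So $A^{\otimes d}$ is a module over Laurent polynomials in $d$ *independent* variables $t_1,\dots,t_d$. If in each slot we choose a branch of the eigenvalue as a power series in that slot's own variable $x_i$, the element $t\otimes1-1\otimes t$ goes to $x_1-x_2\neq0$. We will see that nothing at all is killed. So a single positive branch of the eigenvalue is enough, even though other branches are negative.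

## 5. Positive branches and Burau-positive braids

Order $\mathbb R((x))$ by the sign of the lowest-order coefficient. This makes it an ordered field, with $0<x<r$ for every real $r>0$.

**Definition.** Let $q\in\mathbb R(t)[X]$ be monic irreducible. A *positive branch* of $q$ is an $\mathbb R$-algebra homomorphism $\theta:\mathbb R(t)[X]/(q)\to\mathbb R((x))$ with $\theta(t)>0$ and $\theta(X)>0$. A braid $\beta$ is *Burau-positive* if every monic irreducible factor of $p_\beta$ in $\mathbb R(t)[X]$ has a positive branch.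

Giving $\theta$ amounts to giving a non-constant $\hat t>0$ and a $\hat\lambda>0$ in $\mathbb R((x))$ with $q(\hat t,\hat\lambda)=0$. If $\hat t=\theta(t)$ were a constant $c$, the invertible element $t-c$ would map to $0$. Conversely, a non-constant $\hat t$ is transcendental over $\mathbb R$: either $\hat t$ has negative valuation, or $\hat t-c$ has positive valuation, where $c$ is the constant term of $\hat t$. In a nonzero polynomial with real coefficients in this element, distinct powers have distinct valuations, so the polynomial does not vanish. Hence $t\mapsto\hat t$ extends to $\mathbb R(t)$, and $X\mapsto\hat\lambda$ extends it to the quotient.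

**Theorem 4.** Every Burau-positive braid is order-preserving.

Nothing is claimed in the other direction.

**Examples.** For $\sigma_1\in B_2$, $p=X+t$ forces $\hat\lambda=-\hat t<0$: no positive branch, in agreement with Section 2. For $\sigma_1^2$, $p=X-t^2$ has the positive branch $\hat t=x$, $\hat\lambda=x^2$.

For $\sigma_1\sigma_2^{-1}\in B_3$,
$$\psi(\sigma_1\sigma_2^{-1})=\begin{pmatrix}1-t&t&0\\1&0&0\\0&0&1\end{pmatrix}\begin{pmatrix}1&0&0\\0&0&1\\0&s&1-s\end{pmatrix}=\begin{pmatrix}1-t&0&t\\1&0&0\\0&s&1-s\end{pmatrix}.\qquad(1)$$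
Its trace is $2-t-s$ and its determinant is $1$, so $p=X^2+(t+s-1)X+1$. In an ordered field $\hat t>0$ implies $\hat t+\hat t^{-1}\ge2$, so $p(\hat t,\hat\lambda)>0$ whenever $\hat t,\hat\lambda>0$. There is no positive branch, and $\sigma_1\sigma_2^{-1}$ is not Burau-positive. Squaring repairs this. For $(\sigma_1\sigma_2^{-1})^2$ the two eigenvalues are squared, so $p=X^2-TX+1$ with $T=(t+s-1)^2-2$. At $\hat t=x$ we have $T=x^{-2}(1+\cdots)$, and the roots are $x^{-2}(1+\cdots)$ and $x^{2}(1+\cdots)$, both positive. (Substitute $X=x^{\mp2}Y$ and use Hensel's lemma below.) So $\beta_3=(\sigma_1\sigma_2^{-1})^2$ is Burau-positive, and its permutation is a 3-cycle. This square is the seed of all the braids $\beta_m$.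

**Textbook facts used below.**

1. (Hensel's lemma) Let $k$ be a field, $f\in k[[x]][Y]$, and $\bar f\in k[Y]$ its reduction at $x=0$. A simple root $y_0\in k$ of $\bar f$ lifts to exactly one root of $f$ in $k[[x]]$ with constant term $y_0$. ($f$ need not be monic.)
2. $\mathbb R[t^{\pm1}]$ is a principal ideal domain with units $ct^j$, $c\in\mathbb R^*$, $j\in\mathbb Z$. A root in $\mathbb R(t)$ of a monic polynomial over $\mathbb R[t^{\pm1}]$ lies in $\mathbb R[t^{\pm1}]$. By Gauss's lemma, a monic factor over $\mathbb R(t)$ of a monic polynomial in $\mathbb R[t^{\pm1}][X]$ lies in $\mathbb R[t^{\pm1}][X]$, and so does the cofactor.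
3. (Magnus, Witt; see Magnus–Karrass–Solitar, *Combinatorial Group Theory*, Ch. 5) For a free group $K$ of any rank with $A=K/[K,K]$, $\bigcap_dK_d=1$, and $\bigoplus_d K_d/K_{d+1}$ is canonically the free Lie ring on $A$, which embeds in the tensor ring of $A$.

## 6. Proof of Theorem 4: independent variables in the tensor slots

Let $\beta\in B_m$ be Burau-positive, $V=\mathbb R(t)\otimes_{\mathbb Z[t^{\pm1}]}A$, and $B$ the $\mathbb R(t)$-automorphism of $V$ induced by $\beta$. By Lemma 5 its characteristic polynomial is $p_\beta$.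

**Step 1: cut $V$ into fields.** Make $V$ an $\mathbb R(t)[X]$-module with $X$ acting as $B$, and take a composition series $0=V_0\subset V_1\subset\cdots\subset V_r=V$. Each factor is simple, so
$$V_j/V_{j-1}\cong E_j:=\mathbb R(t)[X]/(q_j),\qquad q_j \text{ monic irreducible},\qquad p_\beta=q_1\cdots q_r .$$
By hypothesis there is a positive branch $\theta_j:E_j\to\mathbb R((x))$. It is injective because $E_j$ is a field.

**Step 2: tensor products of branches stay injective.** The purpose is to order $E_{j_1}\otimes_{\mathbb R}\cdots\otimes_{\mathbb R}E_{j_d}$. Let $\Omega_0=\mathbb R$ and $\Omega_d=\Omega_{d-1}((x_d))$, ordered by: a series is positive iff its lowest coefficient is positive in $\Omega_{d-1}$. This is an ordered field, and $\Omega_{d-1}\subset\Omega_d$ is order-preserving. (In $\Omega_2$, for instance, $0<x_2<x_1^n$ for all $n$.)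

**Lemma 6.** The ring homomorphism $\mathbb R((x))^{\otimes_{\mathbb R}d}\to\Omega_d$, $f_1\otimes\cdots\otimes f_d\mapsto f_1(x_1)\cdots f_d(x_d)$, is injective.

*Proof.* Induct on $d$. The case $d=1$ is clear. If the claim holds for $d-1$, tensoring over the field $\mathbb R$ with $\mathbb R((x_d))$ keeps injectivity, so it suffices that $\Omega_{d-1}\otimes_{\mathbb R}\mathbb R((x_d))\to\Omega_{d-1}((x_d))$ is injective. Write an element as $\sum_i l_i\otimes f_i$ with $l_i\in\Omega_{d-1}$ linearly independent over $\mathbb R$, and $f_i=\sum_nf_{i,n}x_d^n$. If its image is $0$, then $\sum_il_if_{i,n}=0$ for each $n$. As the $f_{i,n}$ are real, all $f_{i,n}=0$, so all $f_i=0$. $\square$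

For a tuple $J=(j_1,\dots,j_d)$ let $E_J=E_{j_1}\otimes_{\mathbb R}\cdots\otimes_{\mathbb R}E_{j_d}$. The map $\theta_{j_1}\otimes\cdots\otimes\theta_{j_d}$ is injective (tensor product of injective maps over a field). Followed by Lemma 6 it gives an injective ring homomorphism $E_J\hookrightarrow\Omega_d$. Under it, $t\otimes\cdots\otimes t$ and $X\otimes\cdots\otimes X$ go to products of positive elements. So the order that $E_J$ inherits from $\Omega_d$ is an order of the additive group, invariant under multiplication by $t^{\otimes d}$ and by $X^{\otimes d}$.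

**Step 3: an order on $V^{\otimes_{\mathbb R}d}$ invariant under $t^{\otimes d}$ and $B^{\otimes d}$.** We glue the orders on the $E_J$ along a filtration. Order tuples in $\{1,\dots,r\}^d$ lexicographically, and for a tuple $I$ put $V_I=V_{i_1}\otimes\cdots\otimes V_{i_d}\subset V^{\otimes d}$,
$$\mathcal F_J=\sum_{I\le J}V_I,\qquad \mathcal F_{<J}=\sum_{I<J}V_I .$$
Choose $\mathbb R$-complements $V_j=V_{j-1}\oplus U_j$ and put $U_I=U_{i_1}\otimes\cdots\otimes U_{i_d}$. Then $V^{\otimes d}$ is the direct sum of all $U_I$, and $V_I=\bigoplus U_{I'}$ over $I'\le I$ componentwise. Componentwise $\le$ implies lexicographic $\le$, and $U_{I'}\subset V_{I'}$, so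
$$\mathcal F_{<J}=\bigoplus_{I'<J}U_{I'},\qquad \mathcal F_J=\bigoplus_{I'\le J}U_{I'} .$$
Thus $V_J\to\mathcal F_J/\mathcal F_{<J}$ is onto. Its kernel is the sum of the $U_{I'}$ with $I'\le J$ componentwise and $I'\neq J$, which is the sum over $k$ of the subspaces obtained from $V_J$ by replacing $V_{j_k}$ with $V_{j_k-1}$. Hence
$$\mathcal F_J/\mathcal F_{<J}\cong\bigotimes_kV_{j_k}/V_{j_k-1}\cong E_J .$$
Each $V_j$ is stable under $t$ and $B$, so $t^{\otimes d}$ and $B^{\otimes d}$ preserve $\mathcal F_J$ and $\mathcal F_{<J}$ and act on $E_J$ as multiplication by $t^{\otimes d}$ and $X^{\otimes d}$.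

Call $0\ne v\in V^{\otimes d}$ positive if, for the minimal $J$ with $v\in\mathcal F_J$, the image of $v$ in $E_J$ (which is nonzero) is positive. Exactly one of $v,-v$ is positive. If $v,w$ are positive with minimal tuples $J\ge J'$, then $v+w$ has image in $E_J$ equal to that of $v$ (if $J>J'$) or to the sum of two positive elements (if $J=J'$); so $v+w$ is positive. Both operators multiply the image in $E_J$ by an element that is positive in $\Omega_d$, so they keep the minimal $J$ and the sign.

**Step 4: an order on $K$.** By fact 3 of Section 5 there are embeddings $K_d/K_{d+1}\hookrightarrow A^{\otimes_{\mathbb Z}d}$. They are equivariant: an automorphism $\phi$ of $K$ acts on the left side as the restriction of $(\phi_{ab})^{\otimes d}$, because the free Lie ring and its embedding are canonical in $A$. The $\mathbb Z$-basis $t^k[z_i]$ of $A$ is linearly independent over $\mathbb R$ in $V$. So tensor products of basis elements are $\mathbb R$-independent in $V^{\otimes_{\mathbb R} d}$, and $A^{\otimes_{\mathbb Z}d}\hookrightarrow V^{\otimes_{\mathbb R}d}$.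

Since $\bigcap K_d=1$, each $1\ne k\in K$ lies in $K_d\setminus K_{d+1}$ for one $d$. Call $k$ positive if its class in $K_d/K_{d+1}\subset V^{\otimes d}$ is positive.

- Exactly one of $k,k^{-1}$ is positive.
- A product of positive elements is positive: if the two degrees differ, the class of the product is the class of the factor of smaller degree; if they agree, the classes add to a positive, hence nonzero, class.
- Conjugation by $K$ is trivial on $K_d/K_{d+1}$, so it preserves positivity. Thus we have a bi-order on $K$.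
- Conjugation by $x_m$ acts on $A$ as $t$, hence on $K_d/K_{d+1}$ as $t^{\otimes d}$, and preserves positivity. Since $F=\langle x_m\rangle K$, and the inverse of an automorphism preserving a total order also preserves it, conjugation by all of $F$ preserves positivity.
- Since $\varepsilon\beta=\varepsilon$, $\beta$ restricts to an automorphism of $K$. It acts as $B^{\otimes d}$ and preserves positivity.

**Step 5: an order on $F$.** Call $f\in F$ positive if $\varepsilon(f)>0$, or if $\varepsilon(f)=0$ and $f$ is positive in $K$. For $f\ne1$ exactly one of $f,f^{-1}$ is positive, and products of positive elements are positive. Conjugates of positive elements are positive, because $\varepsilon$ is conjugation-invariant and by Step 4. Finally $\beta$ maps positive elements to positive elements, because $\varepsilon\beta=\varepsilon$ and by Step 4. So we have a bi-order on $F$ preserved by $\beta$. $\blacksquare$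

## 7. Four strands: $(\sigma_1\sigma_2^{-1})^2\sigma_3$

We prove the first half of Theorem 1. The permutation of $\beta=(\sigma_1\sigma_2^{-1})^2\sigma_3$ is the product of a 3-cycle on $\{1,2,3\}$ (the square of a 3-cycle) and $(3\,4)$. These share exactly one point, so the product is a 4-cycle.

**Step 1: the characteristic polynomial.** Put $a=1-t$. Squaring the matrix in (1) gives
$$W:=\psi\big((\sigma_1\sigma_2^{-1})^2\big)=\begin{pmatrix}a^2&1&-a^2\\a&0&t\\s&s-s^2&(1-s)^2\end{pmatrix},\qquad(2)$$
where the corner entry is $at+t(1-s)=ta+t-1=ta-a=-a^2$. Using $(1-s)^2=s^2a^2$, the matrix $\psi(\beta)=(W\oplus1)\psi(\sigma_3)$ has rows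
$$(a^2,1,-a^3,-ta^2),\quad(a,0,ta,t^2),\quad(s,\,s-s^2,\,s^2a^3,\,ts^2a^2),\quad(0,0,1,0).$$
On sum-zero vectors, in the basis $e_i-e_4$ $(i\le3)$, we subtract the last row from the others and keep the first three coordinates:
$$R=\begin{pmatrix}a^2&1&-a^3-1\\a&0&ta-1\\s&s-s^2&s^2a^3-1\end{pmatrix}.$$
Its determinant is $\det\psi(\beta)=-t$, since each $\sigma_i$ contributes $-t$. Its trace is
$$a^2+s^2a^3-1=(1-2t+t^2)+(s^2-3s+3-t)-1=t^2-3t+3-3s+s^2 .$$
With $s-s^2=-s^2a$, the principal $2\times2$ minors are

- rows 1, 2: $-a$;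
- rows 1, 3: $a^2(s^2a^3-1)+s(a^3+1)=s^2a^5-a^2+sa^3+s$;
- rows 2, 3: $-(ta-1)(s-s^2)=(ta-1)s^2a=sa^2-s^2a$.

We expand: $s^2a^5=s^2-5s+10-10t+5t^2-t^3$, $sa^3=s-3+3t-t^2$, $sa^2=s-2+t$, $-s^2a=-s^2+s$, $-a=-1+t$, $-a^2=-1+2t-t^2$. Adding these and $s$ gives $-t^3+3t^2-3t+3-s$. Therefore
$$p_\beta=X^3+c_2X^2+c_1X+t,\quad c_2=-t^2+3t-3+3s-s^2,\quad c_1=-t^3+3t^2-3t+3-s.\qquad(3)$$

**Step 2: $p_\beta$ is irreducible over $\mathbb R(t)$.** This is needed so that one positive branch suffices. A reducible cubic has a root $\rho\in\mathbb R(t)$. By fact 2, $\rho\in\mathbb R[t^{\pm1}]$, and $\rho(\rho^2+c_2\rho+c_1)=-t$ shows that $\rho$ is a unit: $\rho=ct^j$.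

At $t=1$ we have $c_2=c_1=1$, so $c^3+c^2+c+1=(c+1)(c^2+1)=0$ and $c=-1$.

At $t=2$ we have $c_2=-4+6-3+\frac32-\frac14=\frac14$ and $c_1=-8+12-6+3-\frac12=\frac12$. So $y=2^j$ satisfies $-y^3+\frac14y^2-\frac12y+2=0$, that is, $4y^3-y^2+2y-8=0$. If $y\ge2$, then $y^2(4y-1)\ge28>8$, and the left side is positive. If $0<y\le1$, then $4y^3+2y\le6<8$, and the left side is negative. Since $y$ is a power of $2$ there is no other case: contradiction.

**Step 3: a positive branch.** At $t=3$, $c_2=-9+9-3+1-\frac19=-\frac{19}9$ and $c_1=-27+27-9+3-\frac13=-\frac{19}3$. So $p_\beta(0)=3>0$ and $p_\beta(1)=1-\frac{19}9-\frac{19}3+3=-\frac{40}9<0$. Hence there is one root in each of $(-\infty,0)$, $(0,1)$ and $(1,\infty)$, and the root $\lambda_0\in(0,1)$ is simple. Put $\hat t=3+x$. The coefficients of $p_\beta$ become elements of $\mathbb R[[x]]$, and by Hensel's lemma there is a root $\hat\lambda=\lambda_0+\cdots\in\mathbb R[[x]]$. Both $\hat t$ and $\hat\lambda$ are positive, and $\hat t$ is not constant.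

So $\beta$ is Burau-positive, and Theorem 4 applies. With Section 2 this proves Theorem 1. $\blacksquare$

The negative root at $t=3$ is the one that Section 4 forces on us. It belongs to the same irreducible factor as the positive branch, and so does no harm.

## 8. A determinant formula for $w\sigma_3\cdots\sigma_{m-1}$

To treat all $m$ at once we need $p_\beta$ for braids made of a three-strand braid $w$ and a tail $\sigma_3\cdots\sigma_{m-1}$.

**Lemma 7.** Let $w\in B_3$, $m\ge3$, $k=m-3$, $\beta=w\sigma_3\cdots\sigma_{m-1}$, $W=\psi(w)\in GL_3(\mathbb Z[t^{\pm1}])$, and let $Q$ be the characteristic polynomial of the upper-left $2\times2$ block of $W$. Then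
$$P:=(X-t)\,p_\beta=X^{k+1}G+t^{k+1}H,\qquad G=(1-t)p_w+tQ,\qquad H=(X-1)p_w-XQ .\qquad(4)$$

**Step 1: the matrix of the tail.** Let $S=\psi(\sigma_3\cdots\sigma_{m-1})$. We claim that rows 1 and 2 are $e_1,e_2$, that row 3 is $(1-t)\sum_{j=0}^{k-1}t^je_{3+j}+t^ke_m$, and that row $j$ is $e_{j-1}$ for $4\le j\le m$. For $k=0$, $S=I$. Passing from $m$ to $m+1$ replaces $S$ by $(S\oplus1)\psi(\sigma_m)$. Right multiplication by $\psi(\sigma_m)$ fixes $e_j$ for $j<m$, sends $e_m\mapsto(1-t)e_m+te_{m+1}$ and $e_{m+1}\mapsto e_m$. So row 3 gains the right terms, rows $4,\dots,m$ do not change, and the new row $m+1$ is $e_m$.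

**Step 2: eliminate the tail.** Let $N=X-(W\oplus I_k)S$, so that $\det N=\chi_\beta=(X-1)p_\beta$. For $l\ge1$ row $3+l$ of $N$ is $Xe_{3+l}-e_{2+l}$. Replace column 3 by column 3 plus $\sum_{j=1}^kX^{-j}$ times column $3+j$. This does not change the determinant. In row $4$ the new entry of column 3 is $-1+X^{-1}X=0$, and in row $3+l$, $l\ge2$, it is $-X^{-(l-1)}+X^{-l}X=0$. So columns 1–3 now vanish in rows $\ge4$. In rows $i\le3$ the new column 3 has entries $X\delta_{i3}-W_{i3}f$, with
$$f=(1-t)\sum_{j=0}^{k-1}(t/X)^j+(t/X)^k .$$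
The lower-right $k\times k$ block is triangular with diagonal entries $X$. Hence
$$(X-1)p_\beta=X^k\det\big(X-W\,\mathrm{diag}(1,1,f)\big).$$

**Step 3: use that the determinant is affine in $f$.** The quantity $f$ occurs in one column only. At $f=0$ column 3 is $(0,0,X)^T$ and the determinant is $XQ$. At $f=1$ it is $(X-1)p_w$. So it equals $XQ+fH$ with $H=(X-1)p_w-XQ$.

**Step 4: clear the geometric sum.** Summing the series,
$$(X-t)X^kf=(1-t)X(X^k-t^k)+t^k(X-t)=(1-t)X^{k+1}+t^{k+1}(X-1).$$
Therefore
$$(X-1)(X-t)p_\beta=X^{k+1}\big[(X-t)Q+(1-t)H\big]+t^{k+1}(X-1)H .$$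
The bracket equals $(1-t)(X-1)p_w+\big(X-t-(1-t)X\big)Q=(X-1)\big[(1-t)p_w+tQ\big]$. Divide by $X-1$. $\square$

## 9. Theorem 2: the branches $t^{\pm2}$ of $\beta_m$

Let $m\ge3$, $k=m-3$, $p=p_{\beta_m}$. The permutation of $\beta_m$ is a 3-cycle on $\{1,2,3\}$ times the cycle $(3\,4)(4\,5)\cdots(m{-}1\ m)$ on $\{3,\dots,m\}$. These share exactly the point $3$, so the product is an $m$-cycle. It remains to prove that $\beta_m$ is Burau-positive.

**Step 1: write out $P$.** With $w=(\sigma_1\sigma_2^{-1})^2$ and $W$ as in (2): $\det W=1$ and $W$ has trace $(1-t)^2+(1-s)^2$, so $p_w=X^2-TX+1$ with $T=(1-t)^2+(1-s)^2-1$. The upper-left block $\begin{pmatrix}a^2&1\\a&0\end{pmatrix}$ gives $Q=X^2-(1-t)^2X-(1-t)$. In $G$ the coefficient of $-X$ is $(1-t)\big(T+t(1-t)\big)=(1-t)(1-t-2s+s^2)$, and the constant term is $(1-t)-t(1-t)=(1-t)^2$. In $H$ the $X^3$ terms cancel, the $X^2$ coefficient is $-T-1+(1-t)^2=-(1-s)^2$, and the $X$ coefficient is $1+T+(1-t)$. So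
$$G=X^2-gX+(1-t)^2,\qquad H=-(1-s)^2X^2+hX-1,$$
$$g=(1-t)(1-t-2s+s^2),\qquad h=3-3t+t^2-2s+s^2,$$
$$P=X^{k+3}-gX^{k+2}+(1-t)^2X^{k+1}-t^{k+1}(1-s)^2X^2+t^{k+1}hX-t^{k+1}.\qquad(5)$$
(For $k\le1$ some powers of $X$ coincide. We still treat $P$ as a sum of six terms.) From $P(0)=-t^{k+1}=-t\,p(0)$ we read off $p(0)=t^k$.

**Step 2: roots near $t=0$.** We find all roots in $\mathbb C((t))$ by scaling. Put $g_0=t^2g=(1-t)(1-2t+t^2-t^3)$ and $h_0=t^2h=1-2t+3t^2-3t^3+t^4$. Both are $1$ at $t=0$. Also $t^2(1-s)^2=(1-t)^2$.

- With $X=t^2Y$,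
$$t^{-(k+1)}P=t^{k+5}Y^{k+3}-g_0t^{k+1}Y^{k+2}+(1-t)^2t^{k+1}Y^{k+1}-(1-t)^2t^2Y^2+h_0Y-1,$$
which reduces to $Y-1$ at $t=0$.
- With $X=t^{-2}Y$,
$$t^{2k+6}P=Y^{k+3}-g_0Y^{k+2}+(1-t)^2t^4Y^{k+1}-(1-t)^2t^{3k+1}Y^2+h_0t^{3k+3}Y-t^{3k+7},$$
which reduces to $Y^{k+2}(Y-1)$.
- With $X=tY$,
$$t^{-k}P=t^3Y^{k+3}-g_0Y^{k+2}+(1-t)^2tY^{k+1}-(1-t)^2tY^2+h_0Y-t,$$
which reduces to $Y-Y^{k+2}=Y(1-Y^{k+1})$.

In each case the roots $Y=1$, respectively $Y=\zeta$ with $\zeta^{k+1}=1$, are simple. Hensel's lemma, over $\mathbb R$ in the first two cases and over $\mathbb C$ in the third, gives roots of $P$: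
$$t^{2}(1+\cdots),\ t^{-2}(1+\cdots)\in\mathbb R((t)),\qquad \zeta t(1+\cdots)\in\mathbb C((t))\quad(\zeta^{k+1}=1).$$
These are $k+3$ distinct roots, hence all the roots of $P$, and all are simple. The polynomial $P=(X-t)p$ has the root $X=t$, and by uniqueness in Hensel's lemma this is the root with $\zeta=1$. So the roots of $p$ are the other $k+2$, and $p(t)\ne0$.

**Step 3: roots near $t=\infty$.** We do the same in $\mathbb C((s))$. Put $g_\infty=s^2g=(s-1)(s-1-2s^2+s^3)$ and $h_\infty=s^2h=1-3s+3s^2-2s^3+s^4$, both equal to $1$ at $s=0$. Note $(1-t)^2=s^{-2}(1-s)^2$.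

- With $X=s^2Y$,
$$s^{k+1}P=s^{3k+7}Y^{k+3}-g_\infty s^{3k+3}Y^{k+2}+(1-s)^2s^{3k+1}Y^{k+1}-(1-s)^2s^4Y^2+h_\infty Y-1,$$
which reduces to $Y-1$ at $s=0$.
- With $X=s^{-2}Y$,
$$s^{2k+6}P=Y^{k+3}-g_\infty Y^{k+2}+(1-s)^2s^2Y^{k+1}-(1-s)^2s^{k+1}Y^2+h_\infty s^{k+1}Y-s^{k+5},$$
which reduces to $Y^{k+2}(Y-1)$.
- With $X=s^{-1}Y$,
$$s^{k+4}P=sY^{k+3}-g_\infty Y^{k+2}+(1-s)^2sY^{k+1}-(1-s)^2sY^2+h_\infty Y-s^3,$$
which reduces to $Y-Y^{k+2}$.

So in $\mathbb C((s))$ the roots of $P$ have degrees in $t$ equal to $-2$ (once), $2$ (once) and $1$ ($k+1$ times, one of them $X=t$). Those of $p$ have degrees $-2$, $2$, and $1$ ($k$ times).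

**Step 4: every monic irreducible factor $q$ of $p$ over $\mathbb R(t)$ has one of the roots $t^{\pm2}(1+\cdots)\in\mathbb R((t))$.** Suppose not, and let $r=\deg q\ge1$. By fact 2, $q\in\mathbb R[t^{\pm1}][X]$ and $q(0)$ divides $p(0)=t^k$, so $q(0)$ is a unit, that is, a monomial.

At $t=0$ all roots of $q$ are among the $\zeta t(1+\cdots)$, of valuation 1. So $q(0)$, which is $\pm$ the product of the roots, has valuation $r$, and $q(0)=c_rt^r$ with $c_r\ne0$. At $t=\infty$ let $\epsilon_\pm\in\{0,1\}$ be the number of roots of $q$ of degree $\pm2$. Then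
$$r=\deg_tq(0)=2\epsilon_+-2\epsilon_-+(r-\epsilon_+-\epsilon_-)=r+\epsilon_+-3\epsilon_- .$$
So $\epsilon_+=3\epsilon_-$, which forces $\epsilon_+=\epsilon_-=0$: all roots of $q$ have degree $1$ at $\infty$.

The coefficient of $X^{r-i}$ in $q$ is up to sign the $i$-th elementary symmetric function of the roots. It is a Laurent polynomial in which all exponents are $\ge i$ (from $t=0$) and $\le i$ (from $t=\infty$), so it equals $c_it^i$. Thus $q=\sum_ic_it^iX^{r-i}$ with $c_0=1$ is homogeneous, and it has a root $ct$ with $c\in\mathbb C$. Since $q(0)\neq0$, $c\ne0$. As a root of $p$ of valuation $1$ in $\mathbb C((t))$, $ct$ is one of the $\zeta t(1+\cdots)$ with $\zeta\ne1$. So $c^{k+1}=1$ and $c\ne1$. (For $k=0$ this is already a contradiction.) Now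
$$0=P(ct)=(ct)^{k+1}G(ct)+t^{k+1}H(ct)=t^{k+1}\big(G(ct)+H(ct)\big).$$
We have $gt=t^3-2t^2+3t-3+s$ and $ht=t^3-3t^2+3t-2+s$, hence
$$G(ct)+H(ct)=c^2t^2-c\,gt+(1-t)^2-(t-1)^2c^2+c\,ht-1=(2t-1)c^2+(1-t^2)c+t^2-2t .$$
The coefficient of $t^2$ is $1-c\ne0$, so this is not zero. Contradiction.

**Step 5: conclude.** Every irreducible factor of $p$ has the positive branch $\hat t=x$, $\hat\lambda=x^{2}(1+\cdots)$ or $\hat\lambda=x^{-2}(1+\cdots)$. So $\beta_m$ is Burau-positive, hence order-preserving by Theorem 4. For the last sentence of Theorem 2: $m\ge3$ is done, $m=1$ is trivial, and $m=2$ is excluded by Theorem 1. With $m=2n$, such braids exist in $B_{2n}$ exactly when $n\ge2$. $\blacksquare$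

## 10. Burau-positive braids of cycle type $(2,m-2)$

The braids $\beta_m$ and their powers do not give permutations with exactly one 2-cycle. Another family does.

**Lemma 8.** For $m\ge3$ the braid $\delta_m=\sigma_1^{-1}\sigma_2^2\sigma_3\cdots\sigma_{m-1}$ is Burau-positive, and its permutation has cycle type $(2,m-2)$.

**Step 1: permutation and polynomial.** The permutation is $(1\,2)$ times an $(m-2)$-cycle on $\{3,\dots,m\}$, since $\sigma_2^2$ maps to the identity. Put $u=1-t+t^2$. The square of the block of $\sigma_2$ is $\begin{pmatrix}u&t-t^2\\1-t&t\end{pmatrix}$, so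
$$W=\psi(\sigma_1^{-1}\sigma_2^2)=\begin{pmatrix}0&1&0\\s&1-s&0\\0&0&1\end{pmatrix}\begin{pmatrix}1&0&0\\0&u&t-t^2\\0&1-t&t\end{pmatrix}=\begin{pmatrix}0&u&t-t^2\\s&(1-s)u&(1-s)(t-t^2)\\0&1-t&t\end{pmatrix}.$$
Here $\det W=(-t)^{-1}(-t)^2=-t$. With $su=s-1+t$ the trace is $(1-s)u+t=2-t+t^2-s$. So $p_w=X^2-(u-s)X-t$, and $Q=X^2-(1-s)uX-su$. In (4), with $t(1-s)=t-1$:

- $G$ has coefficient of $-X$ equal to $(1-t)(u-s)+(t-1)u=-(1-t)s=1-s$, and constant term $-(1-t)t-u=-1$;
- $H$ has $X^2$ coefficient $-(u-s)-1+(1-s)u=s-1-su=-t$, $X$ coefficient $-t+(u-s)+su=t^2-t$, and constant term $t$.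

Hence
$$G=X^2-(1-s)X-1,\qquad H=-tX^2+(t^2-t)X+t,$$
$$P=X^{k+3}-(1-s)X^{k+2}-X^{k+1}-t^{k+2}X^2+(t^{k+3}-t^{k+2})X+t^{k+2}.$$
From $P(0)=t^{k+2}=-t\,p_{\delta_m}(0)$ we get $p_{\delta_m}(0)=-t^{k+1}$.

**Step 2: the roots near $t=0$.** Put $t=x^{k+1}$, $X=x^{k+2}Y$ and divide by $x^{(k+1)(k+2)}$:
$$x^{-(k+1)(k+2)}P=x^{2k+4}Y^{k+3}+(x-x^{k+2})Y^{k+2}-Y^{k+1}-x^{2k+4}Y^2+(x^{2k+3}-x^{k+2})Y+1,$$
which reduces to $1-Y^{k+1}$ at $x=0$. By Hensel's lemma there are $k+1$ roots $\zeta x^{k+2}(1+\cdots)\in\mathbb C((x))$, $\zeta^{k+1}=1$, and the one with $\zeta=1$ lies in $\mathbb R((x))$ and is positive. Next put $X=sY$: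
$$t^{k+3}P=Y^{k+3}+(1-t)Y^{k+2}-t^2Y^{k+1}-t^{2k+3}Y^2+(t^{2k+5}-t^{2k+4})Y+t^{2k+5},$$
which reduces to $Y^{k+2}(Y+1)$ at $t=0$. So there is a root $\rho=-t^{-1}(1+\cdots)\in\mathbb R((t))$. Regard $\mathbb C((t))\subset\mathbb C((x))$ through $t=x^{k+1}$. Together with $X=t$, of $x$-valuation $k+1$, these are $k+3$ distinct roots, hence all roots of $P$. The roots of $p_{\delta_m}$ are the first $k+1$ and $\rho$.

**Step 3: irreducible factors.** For $\eta^{k+1}=1$ the automorphism $x\mapsto\eta x$ of $\mathbb C((x))$ fixes $\mathbb C((t))$, hence permutes the roots of any polynomial over $\mathbb R(t)$. It sends $\zeta x^{k+2}(1+\cdots)$ to $\zeta\eta\,x^{k+2}(1+\cdots)$, because $\eta^{k+2}=\eta$. So these automorphisms permute the first $k+1$ roots transitively. An irreducible factor of $p_{\delta_m}$ over $\mathbb R(t)$ with one of these roots has all of them. In particular it has the one with $\zeta=1$, which gives the positive branch $\hat t=x^{k+1}$, $\hat\lambda=x^{k+2}(1+\cdots)$.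

An irreducible factor with none of them would have $\rho$ as its only root, so it would be $X-\rho$ with $\rho\in\mathbb R(t)$. By fact 2, $\rho\in\mathbb R[t^{\pm1}]$ and $\rho$ divides $p_{\delta_m}(0)=-t^{k+1}$, so $\rho$ is a monomial. Its leading term then gives $\rho=-t^{-1}=-s$. But $G(-s)=s^2+(1-s)s-1=s-1$ and $H(-s)=-s-(t-1)+t=1-s$, so
$$P(-s)=(-s)^{k+1}(s-1)+t^{k+1}(1-s)=(s-1)\big((-s)^{k+1}-t^{k+1}\big)\neq0,$$
a contradiction. So every irreducible factor has a positive branch. $\square$

## 11. Theorem 3: juxtaposition and powers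

**Step 1: juxtaposition keeps Burau-positivity.** Let $\beta\in B_m$, $\gamma\in B_{m'}$, and let $\beta\sqcup\gamma\in B_{m+m'}$ be the two braids side by side. Then $\psi(\beta\sqcup\gamma)=\psi(\beta)\oplus\psi(\gamma)$. So $(X-1)p_{\beta\sqcup\gamma}=(X-1)^2p_\beta p_\gamma$ and $p_{\beta\sqcup\gamma}=(X-1)p_\beta p_\gamma$. The factor $X-1$ has the positive branch $\hat t=1+x$, $\hat\lambda=1$. So if $\beta$ and $\gamma$ are Burau-positive, so is $\beta\sqcup\gamma$. The one-strand braid is Burau-positive, since its $p$ is $1$.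

**Step 2: powers keep Burau-positivity.** Let $\beta$ be Burau-positive and $j\ge1$. With the notation of Section 6, Step 1, $\beta^j$ acts on $V$ as $B^j$, and on the factor $E_i$ as multiplication by $X^j$. The characteristic polynomial of this multiplication over $\mathbb R(t)$ is a power of the minimal polynomial of $X^j\in E_i$. So each irreducible factor of $p_{\beta^j}$ is such a minimal polynomial $q'$, and $\mathbb R(t)[X]/(q')\cong\mathbb R(t)(X^j)\subset E_i$. The restriction of $\theta_i$ to this subfield sends $t$ to $\theta_i(t)>0$ and $X^j$ to $\theta_i(X)^j>0$: a positive branch.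

**Step 3: only the cycle type matters.** If $\beta$ preserves $\prec$, then a conjugate $\gamma\beta\gamma^{-1}$ preserves the image of $\prec$ under the automorphism $\gamma$ (under $\gamma^{-1}$ in the other convention). Since $B_m\to S_m$ is onto, it suffices to realize each cycle type.

**Step 4: realize the cycle types.** Let $\pi\in S_m$ have exactly $j$ cycles of length 2. A cycle of length $c\ne2$ is realized by the one-strand braid if $c=1$, and by $\beta_c$ if $c\ge3$. Both are Burau-positive (Section 9, Step 5).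

- If $j=0$, juxtapose these braids.
- If $j\ge2$, then $2j\ge4$, and the $j$-th power of a $2j$-cycle is a product of $j$ disjoint 2-cycles. So $\beta_{2j}^{\,j}$ realizes all the 2-cycles. Juxtapose it with the braids for the other cycles.
- If $j=1$ and $m\ge3$, there is a cycle of length $c\ne2$. The braid $\delta_{c+2}$ has cycle type $(2,c)$ by Lemma 8. Juxtapose it with the braids for the remaining cycles.

All these braids are Burau-positive by Steps 1 and 2 and Lemma 8, hence order-preserving by Theorem 4. The only case left is $m=2$, $\pi=(1\,2)$, which is impossible by Theorem 1. $\blacksquare$
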